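# Radial orderings of a planar point set and the order $n^4$

## 1. A triangle seen from everywhere

Take three points in the plane,
$$a=(0,2),\qquad b=(-1,0),\qquad c=(1,0),$$
stand at a fourth point $p$, and list $a,b,c$ in the order in which a clockwise turning look meets them. Only the circular order matters: $abc$, $bca$ and $cab$ are the same.

From $p=(0,1)$, inside the triangle, $a$ is straight up, $c$ is down to the right, $b$ is down to the left. The clockwise order is $acb$.

From $p=(0,-1)$, below the side $bc$, we see $b$ in direction $(-1,1)$, $a$ in direction $(0,3)$ and $c$ in direction $(1,1)$. Clockwise this is $bac$, the same circular order as $acb$. Nothing changed when we walked out through the side $bc$: on that side, $b$ and $c$ are seen in opposite directions, not in the same direction.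

From $p=(0,3)$, above $a$, the directions are $(1,-3)$ to $c$, $(0,-1)$ to $a$, $(-1,-3)$ to $b$. Clockwise this is $cab$, that is, $abc$. The order has changed.

From $p=(-4,-2)$ the directions are $(4,4)$ to $a$, $(3,2)$ to $b$, $(5,2)$ to $c$. Their slopes are $1>2/3>2/5$, so clockwise this is $abc$ again. By reflection in the vertical axis, which exchanges $b$ with $c$ and clockwise with counterclockwise, $p=(4,-2)$ also gives $abc$.

The three lines $ab,bc,ca$ cut the plane into seven regions: the triangle, one region across each side, and one wedge opposite the triangle at each vertex. The order can change only when two points come to lie in the same direction from $p$, and this happens only when $p$ is on a spanned line *outside* the segment. So erase the sides of the triangle and keep only the six outer rays. The triangle merges with the three regions across its sides, and four regions remain: this big one, which gives $acb$, and the three wedges, which all give $abc$. Four regions, two orderings.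

Two numbers have appeared, a number of regions and a smaller number of orderings. What happens for $n$ points?

**Definition.** A finite set $S$ in the plane is in *general position* if no three of its points are collinear. A point $p\notin S$ is an *observation point* of $S$ if $S\cup\{p\}$ is in general position. The *radial ordering* of $S$ from $p$ is the clockwise circular order of $S$ by angle around $p$; orderings that differ by a rotation are the same. The number of distinct radial orderings, over all observation points, is $\rho(S)$.

So the triangle has $\rho=2$.

**Definition.** A *spanned line* is a line through two points of $S$. The set $S$ is in *strong general position* if it is in general position and, whenever three spanned lines meet in a common point, that point belongs to $S$.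

For example, let $S$ consist of
$$A=(1,-1),\ B=(2,-2),\ C=(3,0),\ D=(4,0),\ E=(1,1),\ F=(2,2).$$
The slopes from $A$ to $B,C,D,E,F$ are $-1,\frac12,\frac13,\infty,3$; from $B$ to $A,C,D,E,F$ they are $-1,2,1,-3,\infty$; from $C$ to $A,B,D,E,F$ they are $\frac12,2,0,-\frac12,-2$; from $D$ to $A,B,C,E,F$ they are $\frac13,1,0,-\frac13,-1$. Each list has no repetition, and every triple contains one of $A,B,C,D$, so $S$ is in general position. But the lines $AB,CD,EF$ all pass through the origin, which is not in $S$. So $S$ is not in strong general position.

Two facts are known: $\rho(S)=O(n^4)$ for every set of $n$ points, and $\rho(S)=\Omega(n^3)$ in strong general position. The question comes from José M. Díaz-Báñez, Ruy Fabila-Monroy and Pablo Pérez-Lantero, "On the number of radial orderings of planar point sets", arXiv:1204.0547 (2012). It is to prove or disprove the conjecture that general position alone forces $\Omega(n^4)$ orderings. The conjecture is true.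

**Theorem A.** There is an absolute constant $c>0$ with $\rho(S)\ge c\,n^4$ for every set $S$ of $n$ points in general position and all sufficiently large $n$.

We shall also prove an exact formula for $\rho(S)$ and some sharp bounds; they form Theorem B in Section 8. Throughout, $S$ is a set of $n\ge3$ points in general position, and nothing else is assumed unless it is said.

## 2. Cells of the ray arrangement and Euler's formula

For $a\ne b$ in $S$ let
$$R(a,b)=\{a+\tau(a-b):\tau\ge0\}.$$
This is the closed part of line $ab$ beyond $a$, as seen from $b$. Let $U$ be the union of these $n(n-1)$ rays and $G=\mathbb R^2\setminus U$. The connected components of the open set $G$ are called *cells*, and $F$ is their number. For the triangle, $F=4$.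

**Step 1: orderings live on cells.** The purpose is to replace the infinitely many observation points by finitely many cells. Let $p\in G$. Since $a\in R(a,b)$, we have $S\subset U$, so $p\notin S$. Two points $a,b\in S$ have the same direction from $p$ exactly when $p$ is on line $ab$ outside the closed segment $ab$, and then $p$ would be in $U$. So the $n$ directions from $p$ are distinct, and $p$ has a clockwise circular order $\sigma(p)$ of $S$. The directions vary continuously with $p$ and stay distinct on $G$, so $\sigma$ is constant on each cell. The observation points are the points on no spanned line, that is, the points of $G$ on none of the finitely many segments $ab$. Each cell is open and nonempty, so it contains observation points. Hence $\rho(S)$ is the number of distinct values of $\sigma$ on the cells.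

Let $\kappa$ be the number of unordered pairs of distinct cells with the same order. Group the cells into classes of equal order. A class of $t$ cells accounts for $t$ cells, for one ordering, and for $\binom t2\ge t-1$ pairs. Summing over classes gives
$$\rho(S)\ \ge\ F-\kappa,\tag{1}$$
with equality if every class has at most two cells. For the triangle the classes have sizes $1$ and $3$, so $\kappa=3$, and (1) reads $2\ge1$.

**Step 2: count the cells.** Let $W$ be the set of points $v\notin S$ that lie on at least two rays, and for such $v$ let $m_v$ be the number of rays through $v$.

**Lemma 1.** $\displaystyle F=(n-1)^2+\sum_{v\in W}(m_v-1).$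

*Proof.* The two rays on one spanned line are disjoint, and rays on different lines meet in at most one point. Line $ab$ contains no point of $S$ but $a,b$, and $b\notin R(a,b)$; so the only point of $S$ on $R(a,b)$ is $a$. Add a point $\infty$ to the plane to get a sphere. Each ray becomes an arc from its starting point to $\infty$, and away from $S\cup\{\infty\}$ two of these arcs meet only in points of $W$. So the rays form a plane multigraph with vertex set $S\cup W\cup\{\infty\}$. It is connected, because every vertex lies on a ray and every ray leads to $\infty$. Its faces are the cells.

A ray that contains $w$ points of $W$ is cut into $w+1$ edges. Summing over all rays, the number of edges is $n(n-1)+\sum_{v\in W}m_v$. The number of vertices is $n+|W|+1$. Euler's formula gives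
$$F=2-(n+|W|+1)+n(n-1)+\sum_{v\in W}m_v=(n-1)^2+\sum_{v\in W}(m_v-1).\qquad\square$$

For the triangle, $W=\emptyset$ and $F=4$, as we saw. For four points, take the convex quadrilateral $a=(0,0)$, $b=(4,0)$, $c=(3,2)$, $d=(0,1)$. The lines $ab$ and $cd$ meet at $(-3,0)$, on $R(a,b)$ and $R(d,c)$; the lines $bc$ and $da$ meet at $(0,8)$, on $R(c,b)$ and $R(d,a)$; the diagonals meet inside the quadrilateral and pass through neither of these two points. So $W$ has two points, each with $m_v=2$, and $F=9+2=11$. But four points have only $3!=6$ circular orders, so orderings must repeat.

## 3. Crossings counted by pairs, and a cubic barrier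

Let $\square$ be the number of 4-subsets of $S$ in convex position. Let $\pi$ be the number of unordered pairs of parallel lines $ab,cd$ with $a,b,c,d\in S$ distinct and in convex position. For the vertices of a square, $\square=1$ and $\pi=2$. For $v\notin S$ let $M_v$ be the number of spanned lines through $v$.

**Lemma 2.** $\displaystyle\sum_{v\in W}\binom{m_v}2=2\square-\pi$ and $\pi\le n^3/8$. For $v\notin S$ we have $M_v\le n/2$, and $m_v\le M_v$ if $v\in W$.

*Proof.* Two different spanned lines that share a point of $S$ meet only there. So the spanned lines through $v\notin S$ come from pairwise disjoint pairs of points, and $M_v\le n/2$. The two rays on one line are disjoint, so each line through $v$ contributes at most one ray at $v$, and $m_v\le M_v$. Thus $\sum_{v\in W}\binom{m_v}2$ counts the pairs of lines $ab,cd$, with $a,b,c,d$ distinct, that meet at a point outside both closed segments $ab$ and $cd$.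

Fix four points; they can be split into two pairs in three ways. Suppose first that they form a convex quadrilateral. The two diagonals meet inside both segments. For a pair of opposite sides, each side lies strictly on one side of the line through the other. So their lines are parallel or meet outside both segments. This gives two pairs of lines, less the parallel ones. Suppose next that $d$ lies inside the triangle $abc$. Then line $ad$ meets the segment $bc$, and likewise for the other two splittings. So such a 4-set contributes nothing. This proves the equality.

The lines in one class of parallel spanned lines come from disjoint pairs, so there are at most $n/2$ of them. Each of the $\binom n2$ spanned lines is therefore parallel to fewer than $n/2$ others, and the number of parallel pairs is at most $\frac12\cdot\frac n2\binom n2\le n^3/8$. $\square$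

**Step 3: there are many crossing pairs.** We need $\square$ to be of order $n^4$ for every $S$. Any five points in general position contain a convex quadrilateral (E. Klein). To see this, suppose the hull is a triangle $abc$ with $d,e$ inside, for otherwise four hull vertices will do. Line $de$ passes through no vertex, so two vertices, say $a,b$, lie on the same side of it. Also $d,e$ lie on the same side of line $ab$. If $d$ were inside the triangle $abe$, line $de$ would separate $a$ from $b$; if $a$ were inside $bde$, line $ab$ would separate $d$ from $e$. The same holds for $e$ and $b$. So $a,b,d,e$ are in convex position.

Each 4-subset lies in $n-4$ of the 5-subsets. So for $n\ge5$ we get $\square\ge\binom n5/(n-4)=\frac15\binom n4$. Since $n(n-1)(n-2)(n-3)\ge n^4-6n^3$, Lemma 2 gives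
$$\sum_{v\in W}\binom{m_v}2\ \ge\ \frac25\binom n4-\frac{n^3}8\ \ge\ \frac{n^4}{60}-\frac{n^3}{10}-\frac{n^3}8\ \ge\ \frac{n^4}{60}-\frac{n^3}4.\tag{2}$$

The natural plan is now to bound $F$ from below with (2), and to hope that $\kappa$ is small. Look at the first half of the plan. Lemma 1 contains $m_v-1$, while (2) contains $\binom{m_v}2=\frac{m_v}2(m_v-1)$. In strong general position all $m_v$ equal $2$, the two quantities agree, and $F$ is quartic. In general position we know only $m_v\le n/2$. Using this at every point gives
$$\sum_{v\in W}(m_v-1)\ \ge\ \frac4n\sum_{v\in W}\binom{m_v}2\ \ge\ \frac{n^3}{15}-n^2,$$
and the argument stops at $n^3$.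

The bound $m_v\le n/2$ cannot be improved at a single point. Let $n=2k$ and take $k$ half-lines from a point $v$, inside one open half-plane bounded by a line through $v$. Put two points on each, choosing the points one after another so as to avoid $v$ and the finitely many points where the current half-line meets lines spanned earlier and different from its own. No three points are collinear, and $m_v=k$. In the six-point example of Section 1 the rays $R(A,B),R(C,D),R(E,F)$ all pass through the origin: three crossing pairs there add only $2$ to $F$. What we need is that *few* points can be so rich; this is Section 6.

The second half of the plan has its own trouble. Crossing one ray $R(a,b)$ away from the other rays exchanges the neighbors $a,b$ in the circular order, so neighboring cells have different orders. But distant cells may agree, as the three wedges of the triangle do. A priori $\kappa$ could be as large as the number of pairs of cells. We deal with this first.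

## 4. The segment between two cells with one ordering

Put $[z,u,v]=\det(u-z,\,v-z)$. Expanding, $[z,u,v]=\det(u,v)-\det(u,z)-\det(z,v)$. So for fixed $u\ne v$ this is an affine function of $z$, and it vanishes exactly on line $uv$.

Let $z\in G$, and suppose that $S$ lies in an open half-plane bounded by a line through $z$. Then $z$ sees $S$ within an angle less than $\pi$, and there is a clockwise *linear* order, which we call $\lambda(z)$. In it, $u$ precedes $v$ exactly when $[z,u,v]<0$. For the triangle, $\lambda((-4,-2))=abc$ and $\lambda((0,3))=cab$.

The idea is to join two cells of equal order by a straight segment, and to ask which pairs of points can change their order along it. The answer leaves almost no freedom.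

**Lemma 3.** Let $C\ne C'$ be cells with the same order. After possibly interchanging $C$ and $C'$, there are observation points $p\in C$, $q\in C'$ and an ordered partition $S=X\sqcup Y$ into nonempty sets such that:

(a) $S$ lies strictly to the right of the directed line $p\to q$; in $\lambda(p)$ all of $X$ precedes all of $Y$; and $\lambda(q)$ is obtained from $\lambda(p)=XY$ by rotation to $YX$;

(b) for all $x\in X$, $y\in Y$ the segment $pq$ meets $R(x,y)\setminus\{x\}$;

(c) $pq$ meets no line through two points of $X$ and no line through two points of $Y$.

Moreover, this conclusion holds for any observation points $p\in C$, $q\in C'$ such that line $pq$ misses $S$, up to interchanging them.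

*Example.* In the triangle let $p=(-4,-2)$ and $q=(0,3)$. The vector $q-p=(4,5)$ has determinants $-4,-7,-17$ with $a-p,\ b-p,\ c-p$, so all of $S$ is to the right. From $\lambda(p)=abc$ and $\lambda(q)=cab$ we read $X=\{a,b\}$, $Y=\{c\}$. The line $pq$ is $y=3+\frac54x$. It meets $R(a,c)$ at $x=-\frac4{13}$ and $R(b,c)$ at $x=-\frac{12}5$, both on the segment, and it meets line $ab$ at $x=\frac43$, off the segment.

*Proof.* Cells are open, so there are observation points $p\in C$, $q\in C'$ such that the line $L=pq$ misses $S$. Fix any such pair, and let $S_1,S_2$ be the sets of points of $S$ to the left and right of $L$, directed from $p$ to $q$.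

**Step 4: which pairs may change order.** We want a criterion for $C=C'$ in terms of orders. Turn clockwise at a point $z\in L\cap G$, starting from the backward direction of $L$. We pass first over the left side and then over the right side. So the circular order from $z$ is the clockwise linear order of $S_1$ followed by the clockwise linear order of $S_2$.

Let $u,v$ be on the same side of $L$. Their relative order from $z$ is given by the sign of $[z,u,v]$, which is affine along $L$ and nonzero at the observation points $p,q$. So their order differs at $p$ and $q$ exactly when the segment $pq$ meets line $uv$.

Suppose that the segment $pq$ meets a ray $R(u,v)$ at a point $z$. Since $L$ misses $S$, we have $z\ne u$, and line $uv$ is not $L$. So $L$ meets line $uv$ only at $z$, which is outside the closed segment $uv$, and $u,v$ are on the same side of $L$. By the previous paragraph they change their order. Hence: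

$$\text{if no same-side pair changes its order between } p \text{ and } q,\text{ then } pq\subset G \text{ and } C=C'.\tag{3}$$

**Step 5: all of $S$ is on one side.** If $S_1$ and $S_2$ were both nonempty, the circular order together with the sets $S_1,S_2$ would determine both linear orders: $S_1$ is a contiguous block, and its linear order starts right after the block $S_2$ ends, and vice versa. Then $\sigma(p)=\sigma(q)$ would imply that no same-side pair changes its order, and (3) would give $C=C'$, a contradiction. So $S$ is on one side of $L$. If it is the left side, interchange $p,q$ (and $C,C'$); now it is the right side. The linear orders $\lambda(p),\lambda(q)$ have the same circular order, so each is a rotation of the other, and by (3) they differ. So $\lambda(p)=XY$ and $\lambda(q)=YX$ with $X,Y\ne\emptyset$. This is (a).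

**Step 6: where the segment meets the lines.** The pairs that change order are exactly those with one point in $X$ and one in $Y$. By Step 4, $pq$ meets no line through two points of $X$ or two points of $Y$, which is (c), and it meets every line $xy$ with $x\in X$, $y\in Y$, at a point $z$ say. The closed segment $xy$ lies strictly on one side of $L$, so $z$ is outside it. It remains to see on which of the two sides. Take coordinates in which $L$ is the horizontal axis, directed by $e=(1,0)$, with $S$ below it. Since $x-z$ and $y-z$ are parallel,
$$[z+te,x,y]=-t\det(e,y-z)-t\det(x-z,e)=-t\det(e,y-x)=-t(y_2-x_2).$$
At $q$ we have $t>0$, and $y$ precedes $x$ in $\lambda(q)$, so the value is positive. Hence $y_2<x_2<0$: of the two points, $x$ is nearer to $L$. So $x$ lies between $z$ and $y$, that is, $z\in R(x,y)\setminus\{x\}$. This is (b). Since $p,q$ were arbitrary observation points of $C,C'$ with $pq$ missing $S$, the last sentence of the lemma is proved too. $\square$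

## 5. Separable partitions and the quadratic bound on $\kappa$

Call an ordered partition $(X,Y)$ of $S$ into nonempty sets *separable* if some line strictly separates $X$ from $Y$. For the triangle all six ordered partitions are separable.

**Lemma 4.** There are exactly $n(n-1)$ ordered separable partitions of $S$.

*Proof.* We match them with the pairs (spanned line, one of its two unit normals), of which there are $2\binom n2$. For a separable $(X,Y)$ consider the unit vectors $\theta$ with $\theta\cdot(y-x)>0$ for all $x\in X$, $y\in Y$. They form a nonempty intersection of open half-circles, that is, an open arc of length at most $\pi$. Let $\theta_0$ be its initial endpoint, counterclockwise. At $\theta_0$ all products $\theta_0\cdot(y-x)$ are $\ge0$, and at least one is $0$. If products vanish for $(x,y)$ and $(x',y')$, then $\max_X\theta_0=\min_Y\theta_0$ is attained at all of $x,y,x',y'$. These points are then on one line, so $\{x,y\}=\{x',y'\}$ by general position. Thus $(X,Y)$ gives one spanned line $xy$ and its normal $\theta_0$.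

Conversely, let $\ell$ be a spanned line with a unit normal $\theta_0$, let $\theta_0\cdot s=r$ on $\ell$, and let $\ell\cap S=\{a,b\}$, named so that $\theta\cdot a<\theta\cdot b$ for $\theta$ just after $\theta_0$. Put $P=\{s\in S:\theta_0\cdot s<r\}$ and $Q=\{s\in S:\theta_0\cdot s>r\}$. A partition whose arc starts at $\theta_0$ with tie on $\ell$ has $\max_X\theta_0=\min_Y\theta_0=r$. So $P\subset X$, $Q\subset Y$, and one of $a,b$ is in each part. The inequality just after $\theta_0$ forces $X=P\cup\{a\}$, $Y=Q\cup\{b\}$. For this partition all the inequalities hold just after $\theta_0$, and one fails at $\theta_0$; so it is separable and its arc does start at $\theta_0$. The matching is a bijection. $\square$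

Let $h$ be the number of vertices of the convex hull of $S$. A partition $(\{x\},S\setminus\{x\})$ is separable exactly when $x$ is a hull vertex. So exactly $h$ of the ordered separable partitions have $|X|=1$.

**Lemma 5.** In Lemma 3, $(X,Y)$ determines $(C,C')$. Moreover $X$ and $Y$ can be strictly separated by a line, and $|X|\ge2$. Consequently $\kappa\le n(n-1)-h$.

*Proof.* **Step 7: $(X,Y)$ determines the cells.** It is enough to show that the side of each spanned line on which $p$ lies, and likewise $q$, depends only on $(X,Y)$.

* Line $xy$ with $x\in X$, $y\in Y$: by (a), $[p,x,y]<0<[q,x,y]$.
* Line $uv$ with $u,v\in X$: take $y\in Y$. The segment $pq$ misses line $uv$ by (c), and by (b) it meets $R(u,y)\setminus\{u\}$, which lies strictly on the side of line $uv$ not containing $y$. So $p$ and $q$ are on the side opposite to $y$.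
* Line $uv$ with $u,v\in Y$: take $x\in X$. The segment $pq$ misses line $uv$ and meets $R(x,u)$. Line $xu$ meets line $uv$ only at $u$, and $R(x,u)$ starts at $x$ and leads away from $u$. So it lies strictly on the side of line $uv$ containing $x$, and $p$ and $q$ are on the side of $x$.

So the cell of $p$ in the arrangement of all spanned lines is determined. It is an intersection of open half-planes, hence connected, and it avoids all spanned lines, hence $U$. It therefore lies in a single component of $G$, which is $C$. The same argument for $q$ determines $C'$.

**Step 8: $X$ and $Y$ are separable.** This makes the partitions countable by Lemma 4. All directions from $p$ to $S$ lie in an open half-circle. A line through $p$ whose direction is strictly between those of the last point of $X$ and the first point of $Y$ in $\lambda(p)$ separates $X$ from $Y$ strictly.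

**Step 9: $X$ is not a single point.** This gains the term $h$. Suppose $X=\{x\}$. By the third bullet, $p$ and $q$ lie on the same side as $x$ of every line $uv$ with $u,v\in Y$. So the segments $xp$ and $xq$ avoid all these lines. They meet a line $xy$ only at $x$, since $p$ and $q$ are on no spanned line. So both segments, without $x$, lie in $G$. A small disk around $x$ meets only the rays $R(x,y)$, $y\in Y$: the other rays are closed and do not contain $x$. By (b) each ray $R(x,y)$ crosses the segment $pq$, so it lies in the convex angle $pxq$. This angle is less than $\pi$ because $x\notin L$, and the rays are not on its sides, since $p,q$ are on no spanned line. So near $x$ the complementary reflex angle is free of rays. Walk from $p$ along $px$ almost to $x$, around $x$ through the reflex angle, and along $xq$ to $q$. This path stays in $G$, so $C=C'$, a contradiction.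

**Step 10: count.** For each unordered pair of cells counted by $\kappa$ choose one triple $(p,q,(X,Y))$ as in Lemma 3. By Steps 7–9, sending the pair to $(X,Y)$ is an injection into the ordered separable partitions with $|X|\ge2$. There are $n(n-1)-h$ of these. $\square$

For the triangle the bound is $6-3=3$, and $\kappa=3$: equality.

Combining (1), Lemma 1 and Lemma 5, with $(n-1)^2-n(n-1)=-(n-1)$, we get
$$\rho(S)\ \ge\ \sum_{v\in W}(m_v-1)\;-\;n+1+h.\tag{4}$$
So repeated orderings cost almost nothing, and the quartic bound now depends only on the sum in (4).

## 6. Rich points and the quartic bound

We recall the Szemerédi–Trotter theorem (Combinatorica 3 (1983), 381–392): $m$ points and $N$ lines in the plane have at most $C(m^{2/3}N^{2/3}+m+N)$ incidences, where $C$ is absolute; we take $C\ge1$.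

**Lemma 6.** There is an absolute constant $c_0\ge1$ such that for every $k\ge2$ the number $m$ of points lying on at least $k$ of $N$ given lines satisfies $m\le c_0\left(N^2/k^3+N/k\right)$.

*Proof.* The points give at least $km$ incidences. If $k\ge2C$, then $Cm\le km/2$, so
$$\tfrac{km}2\le C\left(m^{2/3}N^{2/3}+N\right).$$
If the first term on the right is the larger, $km/2\le2Cm^{2/3}N^{2/3}$, and $m\le64C^3N^2/k^3$. Otherwise $km/2\le2CN$, and $m\le4CN/k$. If $k<2C$, then $m\le\binom N2\le\frac{N^2}2\le4C^3N^2/k^3$, because each of the points is a crossing of two of the lines and $k^3<8C^3$. So $c_0=64C^3$ will do. $\square$

*Proof of Theorem A.* **Step 11: very rich points carry few pairs.** We bound the part of (2) that comes from rich points. Apply Lemma 6 to the $N=\binom n2\le n^2/2$ spanned lines. Let $K\ge2$ be an integer. Group the points $v\notin S$ with $M_v\ge K$ into the classes $2^jK\le M_v<2^{j+1}K$, $j=0,1,2,\dots$. A class is nonempty only if $2^jK\le n/2$, since $M_v\le n/2$. In class $j$ we have $\binom{M_v}2\le\frac12(2^{j+1}K)^2=2(2^jK)^2$. Hence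
$$\sum_{v\notin S,\ M_v\ge K}\binom{M_v}2\ \le\ \sum_j2(2^jK)^2\,c_0\left(\frac{N^2}{(2^jK)^3}+\frac N{2^jK}\right)=2c_0\sum_j\left(\frac{N^2}{2^jK}+N\,2^jK\right).$$
The first terms form a geometric series with sum at most $2N^2/K$. The second terms double with $j$, and the last value of $2^jK$ is at most $n/2$; so they sum to at most $Nn$. Therefore
$$\sum_{v\notin S,\ M_v\ge K}\binom{M_v}2\ \le\ 2c_0\left(\frac{2N^2}K+Nn\right)\ \le\ \frac{c_0n^4}K+c_0n^3.\tag{5}$$

**Step 12: points of bounded richness give quartically many cells.** Let $K=\lceil120c_0\rceil$, so that the right side of (5) is at most $\frac{n^4}{120}+c_0n^3$. Since $m_v\le M_v$, subtracting (5) from (2) leaves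
$$\sum_{v\in W,\ M_v<K}\binom{m_v}2\ \ge\ \frac{n^4}{60}-\frac{n^4}{120}-O(n^3)=\frac{n^4}{120}-O(n^3).$$
For these $v$ we have $m_v<K$, so $\binom{m_v}2=\frac{m_v}2(m_v-1)\le\frac K2(m_v-1)$: the loss that stopped us in Section 3 is now the constant $K/2$ instead of $n/4$. Hence
$$\sum_{v\in W}(m_v-1)\ \ge\ \frac{n^4}{60K}-O(n^3),$$
and by (4)
$$\rho(S)\ \ge\ \frac{n^4}{60K}-O(n^3)\ \ge\ \frac{n^4}{120K}$$
for all sufficiently large $n$. All constants are absolute. $\square$

## 7. Three cells never share an ordering when $n\ge4$

In the triangle three cells share an ordering. This is the only obstacle to equality in (1), and it occurs only for $n=3$.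

**Lemma 7.** If $n\ge4$, no three distinct cells have the same order.

*Proof.* Suppose that three distinct cells do.

**Step 13: three rotations.** We first turn the hypothesis into information on spanned lines. Cells are open, so we can choose observation points $p_1,p_2,p_3$ in the three cells, one after another, such that they are not collinear and no line $p_ip_j$ contains a point of $S$. By the last sentence of Lemma 3, for each pair $i\ne j$ the set $S$ lies strictly on one side of line $p_ip_j$, and $\lambda(p_i),\lambda(p_j)$ are distinct rotations of one cyclic order. So that cyclic order is cut at three different places, and after relabeling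
$$\lambda(p_1)=\mathcal A\mathcal B\mathcal C,\qquad\lambda(p_2)=\mathcal B\mathcal C\mathcal A,\qquad\lambda(p_3)=\mathcal C\mathcal A\mathcal B$$
with nonempty blocks $\mathcal A,\mathcal B,\mathcal C$. The order of $u,v$ in $\lambda(p_i)$ is the sign of $[p_i,u,v]$. Comparing signs, for $a\in\mathcal A$, $b\in\mathcal B$, $c\in\mathcal C$:

* line $ab$ separates $p_2$ from $p_1,p_3$;
* line $bc$ separates $p_3$ from $p_1,p_2$;
* line $ac$ separates $p_1$ from $p_2,p_3$;
* a line through two points of one block has $p_1,p_2,p_3$ on the same side.

**Step 14: $S$ lies inside the triangle $p_1p_2p_3$.** Use barycentric coordinates $(\alpha_1,\alpha_2,\alpha_3)$ with respect to $p_1,p_2,p_3$, so $\alpha_1+\alpha_2+\alpha_3=1$. All points of $S$ lie on the same side of each line $p_ip_j$, so they share one pattern of nonzero signs. Let $\{i,j,k\}=\{1,2,3\}$, and let $f$ be an affine function vanishing on a line that separates $p_i$ from $p_j,p_k$, with $f(p_i)>0>f(p_j),f(p_k)$. At a point $z$ with coordinates $\alpha_l$ we have $f(z)=\sum_l\alpha_lf(p_l)$. If $\alpha_i<0<\alpha_j,\alpha_k$, all three terms are negative, so $f(z)<0$. If $\alpha_i>0>\alpha_j,\alpha_k$, all three are positive, so $f(z)>0$. By Step 13 there is such a line through two points of $S$ for each $i$,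 and $f$ vanishes at these points. So for $i=1,2,3$ neither pattern is the pattern of $S$. This excludes all six mixed patterns. The pattern $(-,-,-)$ is impossible because the sum is $1$. So the pattern is $(+,+,+)$, and $S$ lies in the open triangle.

**Step 15: blocks are single points.** A line through two points of one block would pass through an interior point of the triangle and through none of its vertices, so it would have vertices on both sides. This contradicts the last bullet of Step 13. So each block has one point and $n=3$, a contradiction. $\square$

For the convex quadrilateral of Section 2 this settles everything. There are $11$ cells, each ordering comes from at most two of them, so there are at least $6$ orderings; and four points have only $6$ circular orders. So $\rho=6$ and $\kappa=11-6=5$.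

## 8. The exact formula and sharp constants

**Theorem B.** Let $n\ge4$ and let $S$ be in general position.

1. Every radial ordering comes from at most two cells, and
$$\rho(S)=(n-1)^2+\sum_{v\in W}(m_v-1)-\kappa,\qquad 0\le\kappa\le n(n-1)-h.$$
2. If at most $m$ spanned lines ($m\ge2$) concur at any point outside $S$, then $\rho(S)\ge\frac2m(2\square-\pi)-n+1+h$. If $S$ is in strong general position, then $\rho(S)=2\square-\pi+(n-1)^2-\kappa$.
3. $2\binom n4+1\le\max_S\rho(S)\le2\binom n4+(n-1)^2$, where the maximum is over all $S$ in general position with $|S|=n$.
4. Let $\overline{\mathrm{cr}}(K_n)=\min_S\square(S)$, the minimum over $n$-point sets in general position. The minimum of $\rho$ over $n$-point sets in strong general position is $2\,\overline{\mathrm{cr}}(K_n)+O(n^3)$.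

*Proof.* **Part 1.** We turn (1) into an equality. By Lemma 7 every class of cells of equal order has at most two members, so $\rho(S)=F-\kappa$. Insert $F$ from Lemma 1 and the bound on $\kappa$ from Lemma 5.

**Part 2.** We compare $m_v-1$ with $\binom{m_v}2$ when richness is bounded. If $m_v\le M_v\le m$, then $\binom{m_v}2=\frac{m_v}2(m_v-1)\le\frac m2(m_v-1)$, so $m_v-1\ge\frac2m\binom{m_v}2$. Sum over $W$, and use (4) and Lemma 2. In strong general position $M_v\le2$ outside $S$, so $m_v=2$ for all $v\in W$, and
$$\sum_{v\in W}(m_v-1)=|W|=\sum_{v\in W}\binom{m_v}2=2\square-\pi.$$
Insert this in Part 1.

**Part 3.** For the upper bound, $m_v\ge2$ gives $m_v-1\le\binom{m_v}2$. So $\sum_{v\in W}(m_v-1)\le2\square-\pi\le2\binom n4$ by Lemma 2, and Part 1 with $\kappa\ge0$ gives the claim. For the lower bound we need a convex set without coincidences. The condition that three lines spanned by three given pairwise disjoint pairs concur implies the vanishing of the $3\times3$ determinant of the coefficients of the lines. The condition that lines $ab,cd$ with $a,b,c,d$ distinct are parallel is $\det(b-a,d-c)=0$. Neither polynomial is identically zero on $(\mathbb R^2)^n$, since some choice of points violates the vanishing. A finite union of zero sets of nonzero polynomials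 has empty interior. So arbitrarily close to the vertices of a regular $n$-gon there is a set that avoids all these coincidences, and close enough to the $n$-gon it is still in convex position. For it $\square=\binom n4$, $\pi=0$, $h=n$. All $m_v=2$, because lines through $v\notin S$ come from disjoint pairs and so no three of them concur. Now (4) gives $\rho\ge2\binom n4-n+1+n=2\binom n4+1$.

**Part 4.** For $S$ in strong general position, Part 2 with $m=2$ and $\pi\le n^3/8$ give $\rho(S)\ge2\square-\pi-n+1+h\ge2\,\overline{\mathrm{cr}}(K_n)-n^3/8-n$. For the other direction, take $S$ in general position with $\square(S)=\overline{\mathrm{cr}}(K_n)$. By the genericity argument of Part 3, an arbitrarily small perturbation brings it into strong general position. If the perturbation is small enough, it keeps the orientations of all triples. These determine which 4-subsets are in convex position, so $\square$ is unchanged. Part 2, with $\pi,\kappa\ge0$, gives $\rho\le2\,\overline{\mathrm{cr}}(K_n)+(n-1)^2$ for the perturbed set. $\square$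

**Remark (constants).** In strong general position $\pi=O(n^3)$ and $\kappa=O(n^2)$, so $\rho(S)=2\square(S)+O(n^3)$. By Part 3 the maximum of $\rho$ over general position is $\left(\frac1{12}+o(1)\right)n^4$. For the minimum, each 4-subset of $S$ lies in $n-4$ of the $(n-1)$-subsets, so $(n-4)\,\overline{\mathrm{cr}}(K_n)\ge n\,\overline{\mathrm{cr}}(K_{n-1})$. Since $(n-4)\binom n4=n\binom{n-1}4$, the ratio $\overline{\mathrm{cr}}(K_n)/\binom n4$ is nondecreasing. It is at most $1$, so it has a limit $q_*$, the rectilinear crossing constant, and $q_*\ge\frac15$ by Step 3. By Part 4 the minimum of $\rho$ over strong general position is $\left(\frac{q_*}{12}+o(1)\right)n^4$. For sets that are only in general position, Theorem A gives some absolute positive constant, and no optimal constant is claimed.
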